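# Constant Milnor number does not fix the number of singular points on one fibre

## Families of Fermat type whose general member has fewer singular points

For integers $n\ge 1$ and $d\ge 3$ put
$$N(n,d)=\binom{n+d-1}{n}-n .$$

**Theorem 1.** Let $(n,d)=(3,6)$, or $n\ge 4$ and $d=4$. Let $f_0=\sum_{i=1}^n z_i^d$. There is a linear combination $g$ of monomials of degree $\ge d$ such that, for $f_t=f_0+tg$ and all sufficiently small $t$,
$$\mu^{(n)}(f_t)=(d-1)^n\ \text{ for all } t,\qquad \delta(f_t)\le N(n,d)-1<N(n,d)\le\delta(f_0)\quad (t\ne 0).$$
For $(n,d)=(3,6)$: $\mu=125$, $\delta(f_0)\ge 54$, and $\delta(f_t)\le 52$ for $t\neq 0$. So for every $n\ge 3$, constancy of $\mu^{(n)}$ does not imply constancy of $\delta$.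

The theorem answers a question posed in Bernard Teissier, "Jacobian Newton Polyhedra and equisingularity", arXiv:1203.5595 (2012): *does the constancy of $\mu^{(n)}(X_t,0)$ imply the constancy of $\delta(X_t,0)$ for a family of hypersurfaces $(X_t,0)$?* The full answer is that the implication holds for $n\le 2$ and fails for every $n\ge 3$. Theorem 10 below says this, and also sorts the answer by the corank of the Hessian. Theorem 12 shows that the stronger hypothesis of $\mu^*$-constancy does not help, and that the drop in $\delta$ can be made large.

Let us unpack the words. Throughout, $f\in\mathbf C\{z_1,\dots,z_n\}$ has $f(0)=0$ and an isolated critical point at $0$, and $(X_0,0)=(f^{-1}(0),0)$. We write $\partial_i=\partial/\partial z_i$ and $\partial f=(\partial_1f,\dots,\partial_nf)$.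

**Milnor number.** $\mu^{(n)}(X_0,0)=\mu(f,0)=\dim_{\mathbf C}\mathbf C\{z\}/(\partial_1 f,\dots,\partial_n f)$. For $f_0=\sum z_i^d$ the ideal is $(z_1^{d-1},\dots,z_n^{d-1})$, and the monomials with all exponents $\le d-2$ form a basis of the quotient, so $\mu=(d-1)^n$. For $(3,6)$ this is $5^3=125$. We shall use the textbook fact that $\mu(f,0)$ is the local degree of the map $\partial f$ at $0$, that is, the topological degree of $\partial f/|\partial f|$ on a small sphere. In particular it does not change under a homotopy of $\partial f$ that has no zeros on the sphere.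

**Family.** $F(z,t)$ is analytic near $(0,0)\in\mathbf C^n\times\mathbf C$ with $F(0,t)=0$, each $f_t=F(\cdot,t)$ has an isolated critical point at $0$, and $(X_t,0)=(f_t^{-1}(0),0)$ for small $t$.

**The number $\delta$.** In words, $\delta(f)$ is the maximum number of singular points that can appear in the same fibre of an arbitrary small perturbation of $f$. A singular point of the fibre $g=c$ is a critical point of $g$ lying on it. Precisely, $\delta(f)\ge k$ means: there are a neighbourhood $U$ of $0$, holomorphic functions $g_i$ on $U$ with $g_i\to f$ uniformly on $U$, and for each $i$ pairwise distinct critical points $p_{i1},\dots,p_{ik}\in U$ of $g_i$ with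
$$g_i(p_{i1})=\dots=g_i(p_{ik}),\qquad p_{ij}\to 0 \text{ as } i\to\infty \text{ for each } j .$$

This is the most generous reading of the definition: every fibre of every small deformation of $f$, or of an equation of $X_0$, is covered. If one prefers to work in a fixed closed ball containing no critical point of $f$ other than $0$, the critical points of $g_i$ in the ball tend to $0$ automatically. So our upper bounds hold for any reading. Our lower bounds will come from explicit one-parameter polynomial deformations, so they hold for any reading as well. Clearly $\delta$ is invariant under biholomorphic coordinate changes.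

## One and two variables by hand

For $n=1$, constant $\mu$ means $f_t=z^{\mu+1}\cdot(\text{unit})$, which after a coordinate change is $z^{\mu+1}$. We compute $\delta(z^{\mu+1})=\lfloor(\mu+1)/2\rfloor$ for $\mu\geq 1$. Let $g_i\to z^{\mu+1}$ have $k$ critical points tending to $0$ with common value $c_i$. Then $c_i\to0$, so $g_i-c_i\to z^{\mu+1}$, and by Rouché $g_i-c_i$ has $\mu+1$ zeros near $0$ with multiplicity. Each of the $k$ points is a zero of multiplicity at least two, so $2k\le\mu+1$. Conversely $z^{\mu+1-2k}\prod_{j=1}^k(z-j\varepsilon)^2$ with $k=\lfloor(\mu+1)/2\rfloor$ attains the bound. So $\delta$ is constant when $\mu$ is.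

For $n=2$ the following is granted with the problem: $\delta(X_0,0)=\dim_{\mathbf C}\overline{\mathcal O_0}/\mathcal O_0$, where $\mathcal O_0=\mathbf C\{z_1,z_2\}/(f)$ and $\overline{\mathcal O_0}$ is its integral closure in its total ring of fractions; and the answer to the question is yes. For example, $x^d+y^d$ is a product of $d$ distinct lines through $0$, with $\dim\overline{\mathcal O_0}/\mathcal O_0=d(d-1)/2$. Moving the lines slightly into general position gives $d(d-1)/2$ nodes on the zero fibre.

Compare this with the number in Theorem 1: $N(2,d)=\frac{d(d+1)}2-2=\frac{d(d-1)}2+(d-2)$. So for plane curves $\delta(x^d+y^d)\le N(2,d)-1$ for all $d\ge 3$, and the strict inequality of Theorem 1 has no chance to occur there, as must be the case. In higher dimension, $\delta(f_0)$ can reach $N(n,d)$, and this is the next computation.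

## Fermat polynomials with many critical points on one fibre

**Proposition 2.** $\delta(x^6+y^6+z^6)\ge 54>53=N(3,6)$. For $n\ge 4$, $\delta\big(\sum_{i=1}^n z_i^4\big)\ge N(n,4)$.

The tool is a perturbation in separated variables. A sum $\sum_i q(z_i)$ is critical exactly where every $z_i$ is a critical point of $q$, and its critical values are sums of critical values of $q$. If $q$ has few critical values, many of these sums coincide.

**The case $(3,6)$.** Let $q_\varepsilon(z)=z^2(z^2-3\varepsilon^2)^2$. Then
$$q_\varepsilon'=2z(z^2-3\varepsilon^2)\big[(z^2-3\varepsilon^2)+2z^2\big]=6z(z^2-\varepsilon^2)(z^2-3\varepsilon^2).$$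
The three critical points $0,\pm\sqrt3\,\varepsilon$ have value $0$, and the two critical points $\pm\varepsilon$ have value $\varepsilon^2\cdot 4\varepsilon^4=4\varepsilon^6$. The perturbation
$$q_\varepsilon(x)+q_\varepsilon(y)+q_\varepsilon(z)-4\varepsilon^6$$
of $x^6+y^6+z^6$ is singular on its zero fibre exactly where one coordinate lies in $\{\pm\varepsilon\}$ and the other two lie in $\{0,\pm\sqrt3\,\varepsilon\}$. That is $3\cdot2\cdot 3^2=54$ points, and they tend to $0$ with $\varepsilon$. On the other side, $N(3,6)=\binom83-3=53$.

**The case $n\ge4$, $d=4$.** The polynomial $z^4-2\varepsilon^2z^2$ has derivative $4z(z^2-\varepsilon^2)$, so its critical points are $0$ with value $0$ and $\pm\varepsilon$ with value $-\varepsilon^4$. For $0\le j\le n$ the perturbation $\sum_i(z_i^4-2\varepsilon^2z_i^2)+j\varepsilon^4$ is singular on its zero fibre exactly at the points with $j$ coordinates $\pm\varepsilon$ and the others $0$; there are $\binom nj2^j$ of them. So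
$$\delta\Big(\sum z_i^4\Big)\ge a_n:=\max_j\binom nj2^j .$$
It remains to see that $a_n\ge N(n,4)=\binom{n+3}3-n$.

- For $n=4$: $a_4\ge\binom43 2^3=32\ge31=\binom73-4$.
- For $n=5$: $a_5\ge\binom53 2^3=80\ge56=\binom83$.
- For larger $n$: since $\binom{n+1}{j+1}2^{j+1}=\frac{2(n+1)}{j+1}\binom nj2^j$ and $j\le n$, we get $a_{n+1}\ge 2a_n$. On the other hand $\binom{n+4}3\big/\binom{n+3}3=\frac{n+4}{n+1}\le2$. By induction $a_n\ge\binom{n+3}3$ for all $n\ge5$, which is more than needed. $\square$

## Fifty-four values and only fifty-three free parameters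

Where does $N(n,d)$ come from? Fix $n\ge1$, $d\ge 3$, $f_0=\sum z_i^d$ for the rest of the proof, and let
$$M=\{z^\gamma: 0\le\gamma_i\le d-2 \text{ for all } i\},\qquad \mu=\#M=(d-1)^n ,$$
the monomial basis of the Jacobian algebra of $f_0$. Split $M=M_-\sqcup M_+$, where $M_-$ consists of the monomials of $M$ of degree $\le d-1$ and $M_+$ of those of degree $\ge d$. There are $\binom{n+d-1}n$ monomials of degree $\le d-1$, and the only ones not in $M$ are $z_1^{d-1},\dots,z_n^{d-1}$. Hence
$$\#M_-=N:=N(n,d).$$
Put
$$F_s=f_0+\sum_{m\in M}s_m m\quad(s\in\mathbf C^M),\qquad S=\{s:\ s_m=0\ \text{for all } m\in M_-\},\qquad \dim S=\mu-N. \tag{1}$$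
Adding small multiples of monomials in $M_+$ will be seen not to change the Milnor number (Lemma 4), so near $0$ the space $S$ parametrizes $\mu$-constant families. For $(n,d)=(2,4)$, for instance, $\mu=9$, $N=8$, $M_+=\{x^2y^2\}$, and $S$ gives the family $x^4+y^4+sx^2y^2$. For $(3,6)$, $\dim S=125-53=72$.

A sensible person would first try to prove that the implication holds, by carrying a perturbation of $f_0$ over to $f_t=f_0+tg$, with $g\in\operatorname{span}(M_+)$. Let $G$ be a perturbation of $f_0$ with $k$ nondegenerate critical points $p_1,\dots,p_k$ on its zero fibre, and consider $G+tg$ for very small $t$. The critical points persist as $p_j(t)$, but their values separate: since $dG(p_j)=0$,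
$$\frac{d}{dt}\Big|_{t=0}\big(G+tg\big)(p_j(t))=g(p_j).$$
To bring the $k$ values back to zero, one adds a small correction $ta$, and to first order it must satisfy $a(p_j)=-g(p_j)$ for $j=1,\dots,k$. Up to coordinate changes one may look for $a$ in $\operatorname{span}(M)$. But the $M_+$ part of $a$ would move $tg$ itself, that is, it would replace $f_t$ by another member of (1). Only $\operatorname{span}(M_-)$ is really free. So one needs the evaluation map $\mathbf C^{M_-}\to\mathbf C^k$ at $p_1,\dots,p_k$ to be able to hit the required vector, and if $k>N$ this map cannot be onto. For the 54 points of Proposition 2 (they are nondegenerate, because $q_\varepsilon'$ has simple zeros) we have $k=54>53=N$. Here the attempt stops: there is no reason for the vector $(g(p_j))_j$ to lie in the image.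

This does not yet disprove anything. The attempt concerned one perturbation, at first order, with $t$ tiny compared with the size of the perturbation, whereas $\delta(f_t)$ for fixed $t\ne0$ is about *all* sequences of perturbations of $f_t$. Picking an explicit $g$ and bounding $\delta(f_t)$ by hand would mean controlling all of them at once.

What gets us past this is to count dimensions in the whole space $\mathbf C^M$ instead of following one perturbation. Having $k$ distinct singular points on the zero fibre will turn out to impose exactly $k$ independent conditions on $s\in\mathbf C^M$, so it happens on a set of dimension $\mu-k$. If $\delta(F_s)\ge k$ with $s\in S$, then $s$ is a limit of such parameters, and moreover the $k$ singular points *collide* in the limit. A collision costs one more dimension, so such $s$ lie in an analytic set of dimension $\le\mu-k-1$. With $k=N$ this is less than $\dim S=\mu-N$, so a general $s\in S$ has $\delta(F_s)\le N-1$. The point $s=0$ is not general, by Proposition 2.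

To make this a proof we need three things: that every small perturbation of every $F_s$ ($s\in S$ small) is equivalent to a member of the one family (1); that the $k$ conditions are independent; and that the limit process stays inside analytic geometry. All three rest on one division statement with uniform bounds.

## Division by the Jacobian ideal with uniform bounds

Notation: $|s|_1=\sum_m|s_m|$ and $\Delta_\rho=\{z:|z_i|<\rho\ \text{for all } i\}$. For $0<\rho\le1$ let $B_\rho$ be the Banach algebra of power series with
$$\Big\|\sum a_\gamma z^\gamma\Big\|_\rho=\sum|a_\gamma|\rho^{|\gamma|}<\infty .$$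
Its elements are holomorphic on $\Delta_\rho$ and bounded there by their norm, and $\|ab\|_\rho\le\|a\|_\rho\|b\|_\rho$. On $E_\rho=\mathbf C^M\oplus B_\rho^n$ use
$$\|(\alpha,\beta)\|=\sum_{m\in M}|\alpha_m|\rho^{\deg m}+\sum_{i=1}^n d\rho^{d-1}\|\beta_i\|_\rho .$$
For $\varphi$ with all $\partial_i\varphi\in B_\rho$ define
$$\Phi_\varphi:E_\rho\to B_\rho,\quad \Phi_\varphi(\alpha,\beta)=\sum_m\alpha_m m+\sum_i\beta_i\,\partial_i\varphi,\qquad \kappa_\rho(\varphi)=\max_i\frac{\|\partial_i(\varphi-f_0)\|_\rho}{d\rho^{d-1}} .$$
Call $\varphi$ *$\rho$-good* if $\kappa_\rho(\varphi)\le\frac12$. A right inverse of $\Phi_\varphi$ is a division: it writes every element of $B_\rho$ as a combination of monomials of $M$ plus an element of the Jacobian ideal, on the whole polydisc $\Delta_\rho$ and with bounds.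

**Lemma 3.** If $\varphi$ is $\rho$-good, then $\Phi_\varphi$ has a right inverse $R_\varphi$ of norm $\le2$, depending holomorphically on $\Phi_\varphi$. Moreover $\varphi$ has finitely many critical points in $\Delta_\rho$, and their Milnor numbers sum to at most $\mu$.

**Step 1: divide by the Jacobian ideal of $f_0$.** Here $\partial_if_0=dz_i^{d-1}$, and division is done monomial by monomial. If $m\in M$, put $R_0(m)=(e_m,0)$ with $e_m$ the basis vector of $\mathbf C^M$. If $z^\gamma\notin M$, take the smallest $i$ with $\gamma_i\ge d-1$, put $\beta_i=\frac1d z^\gamma/z_i^{d-1}$, and let all other entries be $0$. (For $d=3$, $n=2$: $x^2y^3=\frac13y^3\cdot 3x^2$.) The norms match: in the first case the image has norm $\rho^{\deg m}$, in the second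
$$d\rho^{d-1}\cdot\tfrac1d\rho^{|\gamma|-(d-1)}=\rho^{|\gamma|}.$$
So $R_0$ extends to an operator $B_\rho\to E_\rho$ of norm $\le1$, and $\Phi_{f_0}R_0=\mathrm{id}$.

**Step 2: pass to $\varphi$ by a Neumann series.** We have
$$\|(\Phi_\varphi-\Phi_{f_0})(\alpha,\beta)\|_\rho\le\sum_i\|\beta_i\|_\rho\|\partial_i(\varphi-f_0)\|_\rho\le\kappa_\rho(\varphi)\,\|(\alpha,\beta)\| .$$
Hence $\Phi_\varphi R_0$ differs from the identity of $B_\rho$ by an operator of norm $\le\frac12$, so it is invertible with inverse of norm $\le2$, given by $\sum_{j\ge0}(\mathrm{id}-\Phi_\varphi R_0)^j$. Then $R_\varphi=R_0(\Phi_\varphi R_0)^{-1}$ is a right inverse of norm $\le2$, and the series shows that it depends holomorphically on $\Phi_\varphi$.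

**Step 3: bound the number of critical points.** By Step 2 every polynomial $a$ can be written $a=\sum\alpha_mm+\sum\beta_i\partial_i\varphi$ with $\beta_i$ holomorphic on $\Delta_\rho$. Let $p_1,\dots,p_k\in\Delta_\rho$ be distinct critical points of $\varphi$. Evaluating at $p_j$ kills the second sum, so $a(p_j)=\sum_m\alpha_mm(p_j)$. Polynomials take arbitrary values at distinct points, so the linear map $\mathbf C^M\to\mathbf C^k$, $\alpha\mapsto(\sum\alpha_mm(p_j))_j$, is onto, and $k\le\mu$. Thus there are finitely many critical points in $\Delta_\rho$, and they are isolated.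

**Step 4: count with multiplicity.** Since the critical points are isolated, each algebra $\mathcal O_p/(\partial\varphi)_p$ is finite-dimensional, hence a quotient of $\mathcal O_p/\mathfrak m_p^L$ for some $L$. Polynomials surject onto $\bigoplus_p\mathcal O_p/\mathfrak m_p^L$ (Chinese remainder theorem: they interpolate arbitrary jets at finitely many points). Using the same decomposition of $a$, the map $\mathbf C^M\to\bigoplus_p\mathcal O_p/(\partial\varphi)_p$ is onto, so $\sum_p\mu(\varphi,p)\le\mu$. $\square$

**Which $F_s$ are good?** For $m\in M$ we have $\|\partial_im\|_\rho\le d\,\rho^{\max(\deg m-1,0)}$, because the exponents of $m$ are at most $d-2$. As $\rho\le1$, this is $\le d\rho^{d-1}$ when $m\in M_+$, and $\le d$ for any $m\in M$. Let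
$$S_0=\{s\in S:\ |s|_1<\tfrac14\}.$$
Then for $s\in S_0$ and **every** $\rho\in(0,1]$,
$$\kappa_\rho(F_s)\le|s|_1\le\tfrac14,\qquad \kappa_\rho(F_{s'})\le\kappa_\rho(F_s)+\rho^{1-d}\,|s'-s|_1\quad(s'\in\mathbf C^M). \tag{2}$$
The first bound does not deteriorate as $\rho\to0$; this is where the choice of $M_+$ enters.

**Lemma 4.** For $s\in S_0$: $\mu(F_s,0)=(d-1)^n=\mu$; the degree-$d$ part $h$ of $F_s$ has an isolated critical point at $0$; and $0$ is the only critical point of $F_s$ in $\Delta_1$.

**Step 1: the degree-$d$ part.** We have $h=F_{s'}$, where $s'\in S_0$ is the part of $s$ indexed by the monomials of degree $d$. For $\tau\in[0,1]$ also $\tau s'\in S_0$, so by (2) and Lemma 3, $F_{\tau s'}$ has finitely many critical points in $\Delta_1$. As $F_{\tau s'}$ is homogeneous, its critical locus is a cone; a cone with finitely many points in $\Delta_1$ is $\{0\}$. So the gradients of $F_{\tau s'}$, $0\le\tau\le1$, form a homotopy without zeros on any sphere around $0$. The local degree at $0$ is therefore constant: $\mu(h,0)=\mu(f_0,0)=(d-1)^n$.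

**Step 2: add the terms of higher degree.** By homogeneity and Step 1, $|\partial h(z)|\ge C|z|^{d-1}$ with $C>0$, while $\partial(F_s-h)=O(|z|^d)$. So $\partial h+\tau\,\partial(F_s-h)$, $0\le\tau\le1$, has no zeros for $0<|z|\le r$ with $r$ small, and the local degrees at $0$ agree: $\mu(F_s,0)=\mu(h,0)=\mu$.

**Step 3: no other critical point.** By Lemma 3 with $\rho=1$, the Milnor numbers of the critical points of $F_s$ in $\Delta_1$ sum to at most $\mu$. The origin already uses up $\mu$. $\square$

## A flow that brings every small perturbation into the family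

A perturbation of $F_s$ is an arbitrary holomorphic function near $F_s$. The next lemma replaces it, after a change of coordinates, by a member $F_\theta$ of the finite-dimensional family (1), with $\theta$ near $s$. This is versality, in a form suited to sequences of perturbations on a fixed polydisc. The device is a flow: we switch the perturbation off along a path and compensate, infinitesimally, by moving $s$ and $z$. Lemma 3 solves the infinitesimal equation.

**Lemma 5 (uniform versality).** Let $s\in S_0$, $0<\rho<r\le1$, and let $h_i$ be holomorphic on $\Delta_r$ with $\sup_{\Delta_r}|h_i|\to0$. For all large $i$ there are $\theta_i\in\mathbf C^M$ with $\theta_i\to s$, and injective holomorphic $\psi_i:\Delta_{\rho/2}\to\Delta_\rho$ with $\psi_i\to\mathrm{id}$ uniformly, such that $F_s+h_i=F_{\theta_i}\circ\psi_i$ on $\Delta_{\rho/2}$.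

**Step 1: smallness in $B_\rho$.** If $|h_i|\le\eta_i$ on $\Delta_r$, Cauchy's estimates give $|a_\gamma|\le\eta_ir^{-|\gamma|}$ for the Taylor coefficients. Since $\rho<r$, the series $\sum(\rho/r)^{|\gamma|}$ and $\sum\gamma_l\,\rho^{-1}(\rho/r)^{|\gamma|}$ converge, so
$$\varepsilon_i:=\|h_i\|_\rho+\max_l\|\partial_lh_i\|_\rho\longrightarrow0 .$$
We now drop the index $i$.

**Step 2: division all along the path.** Let $\sigma=\rho^{d-1}/8$ and assume $\varepsilon\le d\rho^{d-1}/16$. For $|s'-s|_1<\sigma$ and $|u|<2$, (2) gives
$$\kappa_\rho(F_{s'}+uh)\le\tfrac14+\tfrac18+\frac{2\varepsilon}{d\rho^{d-1}}\le\tfrac12 ,$$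
so Lemma 3 applies to $F_{s'}+uh$. Put $(\alpha,\beta)=R_{F_{s'}+uh}(h)$. Then $\|(\alpha,\beta)\|\le2\varepsilon$, so there is $C=C(\rho,n,d)$ with
$$\sum_m|\alpha_m|\le C\varepsilon,\qquad |\beta_l|\le C\varepsilon\ \text{ on }\Delta_\rho, \tag{3}$$
and, by construction,
$$h=\sum_m\alpha_m(s',u)\,m+\sum_l\beta_l(z,s',u)\,\partial_l(F_{s'}+uh). \tag{4}$$
Since $\Phi_{F_{s'}+uh}$ is affine in $(s',u)$, the Neumann series for $(\alpha,\beta)$ has terms polynomial in $(s',u)$ and converges uniformly in $E_\rho$. As $|b(z)|\le\|b\|_\rho$ on $\Delta_\rho$, the functions $\alpha_m(s',u)$ and $\beta_l(z,s',u)$ are holomorphic on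
$$\Omega=\{z\in\Delta_\rho,\ |s'-s|_1<\sigma,\ |u|<2\}.$$

**Step 3: the flow.** Consider, with the dot for $d/du$,
$$\dot s'_m=-\alpha_m(s',u),\qquad \dot z_l=-\beta_l(z,s',u).$$
Along solutions, by (4),
$$\frac{d}{du}\big(F_{s'}(z)+uh(z)\big)=h-\sum_m\alpha_mm-\sum_l\beta_l\,\partial_l(F_{s'}+uh)=0 .$$
Start at $u=1$ with $s'=s$ and $z=z_0\in\Delta_{\rho/2}$, and run to $u=0$. Suppose $C\varepsilon<\min(\sigma/2,\rho/4)$. As long as the solution exists, it moves, by (3), by less than $\sigma/2$ in $s'$ and by less than $\rho/4$ in each $z_l$. So it stays in the compact set $\{|s'-s|_1\le\sigma/2,\ |z_l|\le3\rho/4\}$, and therefore exists on all of $[0,1]$.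

**Step 4: read off $\theta$ and $\psi$.** The equation for $s'$ does not involve $z$, so $\theta:=s'(0)$ does not depend on $z_0$. Put $\psi(z_0)=z(0)$. Since $F_{s'}(z)+uh(z)$ has the same value at $u=0$ and $u=1$,
$$F_\theta(\psi(z_0))=F_s(z_0)+h(z_0).$$
The map $\psi$ is holomorphic, by holomorphic dependence on initial values. It is injective, because the endpoint $(\theta,\psi(z_0))$ at $u=0$ determines the solution. Finally $|\theta-s|_1\le C\varepsilon$ and $|\psi_l(z_0)-z_{0,l}|\le C\varepsilon$, and $\varepsilon=\varepsilon_i\to0$. $\square$

## The variety of $k$ singular points on the zero fibre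

Let $V=\{s\in\mathbf C^M:|s|_1<4^{-d}\}$. Then $V\cap S\subset S_0$, and every $F_s$ with $s\in V$ is $1$-good, by (2) with $\rho=1$ applied at the parameter $0$. Moreover no $F_s$ with $s\in V$ has a critical point with $\frac14\le\max|z_i|\le1$: if $|z_i|\ge\frac14$, then
$$|\partial_if_0|\ge d\,4^{1-d}>d\,4^{-d}\ge|\partial_i(F_s-f_0)| .$$

For $k\ge2$ let
$$Z_k=\{(s,p_1,\dots,p_k)\in V\times\Delta_1^k:\ F_s(p_j)=0,\ dF_s(p_j)=0\ \text{for all } j\},$$
let $D$ be the union of the diagonals $p_i=p_j$ ($i\ne j$), put $W_k=Z_k\setminus D$, and let $\pi:Z_k\to V$ be the projection. $Z_k$ is a closed analytic subset of $V\times\Delta_1^k$. The map $\pi$ is proper, because all $p_j$ lie in $\Delta_{1/4}$, and has finite fibres, by Lemma 3.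

**Example.** Let $n=1$, $d=4$, so $F_s=z^4+s_2z^2+s_1z+s_0$, $\mu=3$, and take $k=2$. A point of $W_2$ is a quartic with two distinct double roots. The sum of the roots is $0$, so it is $(z^2-a^2)^2$ with $a\ne0$ and $(p_1,p_2)=(a,-a)$. Thus $W_2$ is a curve, of dimension $1=\mu-k$, and its closure meets the diagonal in the single point $a=0$: dimension $0=\mu-k-1$. On the other hand $Z_2\cap D=\{(s,p,p)\}$, with $p$ a multiple root, has dimension $2$. So $Z_2$ itself is too big, and it matters that we remove $D$ first and take the closure afterwards.

**Lemma 6.** $W_k$ is empty or smooth of pure dimension $\mu-k$.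

*Proof.* There are $k(n+1)$ equations in a manifold of dimension $\mu+nk$, so it suffices that their differentials are independent at each point of $W_k$. In the direction $(\sigma,\xi_1,\dots,\xi_k)$, with $\sigma\in\mathbf C^M$ and $\xi_j\in\mathbf C^n$, the derivative of $F_s(p_j)$ with respect to $p_j$ vanishes because $dF_s(p_j)=0$. So, given $c_j\in\mathbf C$ and $v_j\in\mathbf C^n$, we must solve
$$\sum_m\sigma_mm(p_j)=c_j,\qquad \sum_m\sigma_m\partial_lm(p_j)+\sum_i\xi_{ji}\,\partial_l\partial_iF_s(p_j)=v_{jl}. \tag{5}$$
The $p_j$ are distinct, so there is a polynomial $a$ with $a(p_j)=c_j$ and $\partial_la(p_j)=v_{jl}$ for all $j,l$. By Lemma 3 with $\rho=1$, $a=\sum_m\sigma_mm+\sum_i\beta_i\partial_iF_s$ on $\Delta_1$. Evaluate $a$ and $\partial_la$ at $p_j$. Since $\partial_iF_s(p_j)=0$, the terms $\beta_i\partial_iF_s$ and $(\partial_l\beta_i)\partial_iF_s$ vanish there, and what remains is (5) with $\xi_{ji}=\beta_i(p_j)$. $\square$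

**Lemma 7.** The closure $\overline{W_k}$ of $W_k$ in $V\times\Delta_1^k$ is analytic, and $A_k:=\pi(\overline{W_k}\cap D)$ is an analytic subset of $V$ with
$$\dim A_k\le\mu-k-1$$
(empty if the right side is negative).

**Step 1: the closure is a union of components.** Let $Y$ be an irreducible component of $Z_k$ not contained in $D$. Then $Y\cap D$ is a proper analytic subset of the irreducible $Y$, so $Y\setminus D$ is dense in $Y$. The set $W_k$ is the union of these $Y\setminus D$, and the family of components is locally finite. Hence $\overline{W_k}$ is the union of the components $Y\not\subset D$, and it is analytic.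

**Step 2: dimension.** Choose a point of $Y\setminus D$ on no other component. Near it $W_k$ coincides with $Y$, so $\dim Y=\mu-k$ by Lemma 6. Since $Y\cap D\subsetneq Y$ and $Y$ is irreducible, $\dim(Y\cap D)\le\mu-k-1$. Therefore $\dim(\overline{W_k}\cap D)\le\mu-k-1$.

**Step 3: projection.** $\overline{W_k}\cap D$ is a closed analytic subset of $Z_k$, and $\pi$ is proper with finite fibres. By Remmert's finite mapping theorem its image $A_k$ is analytic, of the same dimension. $\square$

**Lemma 8.** If $k\ge2$, $s\in S\cap V$ and $\delta(F_s)\ge k$, then $s\in A_k$.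

*Proof.* Take $g_i\to F_s$ on $U$ and $p_{ij}\to0$ as in the definition of $\delta$. Let $c_i$ be the common value $g_i(p_{ij})$. By uniform convergence, $c_i\to F_s(0)=0$. Choose $0<\rho<r\le1$ with $\overline{\Delta_r}\subset U$, and apply Lemma 5 to $h_i=g_i-c_i-F_s$, which tends to $0$ uniformly on $\Delta_r$. For large $i$ we have $p_{ij}\in\Delta_{\rho/2}$ and $\theta_i\in V$, and
$$g_i-c_i=F_{\theta_i}\circ\psi_i\quad\text{on }\Delta_{\rho/2}.$$
An injective holomorphic map between open sets of $\mathbf C^n$ is biholomorphic onto its open image. So the points $\psi_i(p_{ij})$, $j=1,\dots,k$, are distinct critical points of $F_{\theta_i}$ on $F_{\theta_i}=0$, that is,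
$$(\theta_i,\psi_i(p_{i1}),\dots,\psi_i(p_{ik}))\in W_k .$$
As $\theta_i\to s$, $p_{ij}\to0$ and $\psi_i\to\mathrm{id}$ uniformly, these points converge to $(s,0,\dots,0)$. Hence $(s,0,\dots,0)\in\overline{W_k}$. It also lies in $D$, because $k\ge2$. So $s\in A_k$. $\square$

The last lines are where the collision is used: without it we would only know that $s$ lies in $\pi(\overline{W_k})$, of dimension at most $\mu-k$, and the next proposition would give $\delta(f_t)\le N$ instead of $N-1$.

**Proposition 9.** If $N=N(n,d)\ge2$, there is $g\in\operatorname{span}(M_+)$ such that for $f_t=f_0+tg$ and all small $t$: $\mu(f_t)=(d-1)^n$, and $\delta(f_t)\le N-1$ if $t\ne0$.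

*Proof.* By Lemma 7 with $k=N$, $\dim A_N\le\mu-N-1<\mu-N=\dim S$. So $S\cap V$, which is a nonempty open subset of $S$, is not contained in $A_N$. Choose $s_1\in(S\cap V)\setminus A_N$ and let $g=\sum_{m\in M_+}s_{1,m}m$, so that $f_t=F_{ts_1}$.

If $s_1=0$, then $g=0$ and $f_t=f_0=F_{s_1}$ for all $t$, and both claims follow from Lemmas 4 and 8. If $s_1\ne0$, then $\{t:ts_1\in V\}$ is an open disc containing $0$ and $1$, and $\{t:ts_1\in A_N\}$ is an analytic subset of this disc not containing $1$. A proper analytic subset of a disc is discrete, so there is $t_0>0$ with $ts_1\notin A_N$ for $0<|t|<t_0$. For these $t$, Lemma 8 gives $\delta(f_t)<N$. Lemma 4 gives $\mu(f_t)=(d-1)^n$ for all small $t$. $\square$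

**Proof of Theorem 1.** Take $g$ from Proposition 9; the condition $N\ge2$ holds because $M_-$ contains $1$ and all $z_i$. Propositions 9 and 2 give, for small $t\ne0$,
$$\delta(f_t)\le N(n,d)-1<N(n,d)\le\delta(f_0),$$
and for $(3,6)$ the numbers are $\delta(f_t)\le52$ and $\delta(f_0)\ge54$. The family $F(z,t)=f_0+tg$ satisfies $F(0,t)=0$, each $f_t$ has an isolated critical point at $0$ by Lemma 4, and $\mu(f_t)=(d-1)^n$ is constant. The pairs $(3,6)$ and $(n,4)$ with $n\ge4$ cover every $n\ge3$. $\blacksquare$

## Splitting off squares, and the role of the corank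

The corank of the Hessian of $f$ at $0$ is $n$ minus its rank; for instance $x^3+y^3+w^2$ has corank $2$.

**Theorem 10.** Let $c$ be the corank of the Hessian of $f_0$ at $0$. If $c\le2$ (in particular if $n\le2$), constancy of $\mu^{(n)}(X_t,0)$ implies constancy of $\delta(X_t,0)$. For every $n\ge3$ and every $c$ with $3\le c\le n$ there is a $\mu$-constant family with corank $c$ at $t=0$ and $\delta$ not constant.

The case $c=2$ uses the plane curve case, which is granted in the problem. The reduction to $c$ variables rests on the following lemma.

**Lemma 11.** $\delta\big(f(x)+\sum_{l=1}^rw_l^2\big)=\delta(f(x))$.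

*Proof.* For "$\ge$": if $g_i\to f$ has critical points $p_{ij}$ on one fibre, then $g_i(x)+\sum w_l^2$ has the critical points $(p_{ij},0)$ on one fibre.

For "$\le$": let $H_i\to f+\sum w_l^2$ uniformly near $0$. On a small closed polydisc $U_1\times U_2$ we have $\partial_wH_i=2w+e_i(x,w)$, where $e_i\to0$ together with its first derivatives, by Cauchy's estimates. For large $i$ the map $w\mapsto-\frac12e_i(x,w)$ is a contraction of $U_2$ into its interior, so $\partial_wH_i(x,w)=0$ has a unique solution $w=\omega_i(x)\in U_2$. It is holomorphic in $x$ by the implicit function theorem, since $2I+\partial_we_i$ is invertible, and $\omega_i\to0$ uniformly. Put $g_i(x)=H_i(x,\omega_i(x))$. By the chain rule and $\partial_wH_i(x,\omega_i(x))=0$,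
$$\partial_xg_i(x)=\partial_xH_i(x,\omega_i(x)).$$
So the critical points of $H_i$ in $U_1\times U_2$ are exactly the points $(x,\omega_i(x))$ with $x$ critical for $g_i$, and the values agree. Distinct critical points of $H_i$ have distinct $x$, and if they tend to $0$, so do their $x$. Finally $g_i-f=(H_i-f-\sum w_l^2)(x,\omega_i(x))+\sum\omega_{i,l}(x)^2\to0$ uniformly on $U_1$. $\square$

**Step 1: corank $0$.** The critical point of $f_t$ at $0$ is nondegenerate for all small $t$, so in suitable coordinates $f_t=\sum w_i^2$. The contraction argument just given, with no variables $x$, shows that a small perturbation has exactly one critical point near $0$. So $\delta(f_t)=1$ for all $t$.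

**Step 2: for $c\ge1$, reduce the whole family to $c$ variables.** Choose linear coordinates $z=(x,w)$, $x\in\mathbf C^c$, such that the quadratic part of $f_0$ is $\sum w_i^2$. Since $\partial_w\partial_wF=2I$ at the origin, the equation $\partial_wF(x,w,t)=0$ has near $0$ a unique holomorphic solution $w=\omega(x,t)$. Because $0$ is critical for each $f_t$, $\omega(0,t)=0$. Put $G(x,t)=F(x,\omega(x,t),t)$. Taylor's formula in $w$, whose linear term vanishes, gives
$$F(x,w+\omega,t)=G(x,t)+\sum_{i,j}w_iw_jq_{ij}(x,w,t),\qquad q_{ij}=\int_0^1(1-\tau)\,\partial_{w_i}\partial_{w_j}F(x,\omega+\tau w,t)\,d\tau ,$$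
with $q=(q_{ij})$ symmetric, holomorphic, and $q=I$ at the origin. Let $A=q^{1/2}$ be the symmetric square root near $I$ given by the binomial series. With $\tilde w=A(x,w,t)w$ the right side becomes $G(x,t)+\sum\tilde w_i^2$. For each small $t$, $(x,w)\mapsto(x,\tilde w)$ is a coordinate change fixing $0$, and so is the shift by $\omega$, because $\omega(0,t)=0$. Hence $f_t$ is equivalent to $G_t(x)+\sum\tilde w_i^2$. Here $G(0,t)=0$, $G_t$ has an isolated critical point at $0$, $\mu(f_t)=\mu(G_t)$ because the Jacobian algebras coincide, and $\delta(f_t)=\delta(G_t)$ by Lemma 11.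

**Step 3: coranks $1$ and $2$.** If $c=1$, constancy of $\mu$ gives $G_t=x^{\mu+1}\cdot(\text{unit})$, which is right equivalent to $x^{\mu+1}$, so $\delta(G_t)$ is constant. If $c=2$, then $G_t$ is a $\mu$-constant family of plane curves, and $\delta(G_t)$ is constant by the granted case. If $n\le2$, then automatically $c\le2$.

**Step 4: coranks $3\le c\le n$.** Take the family of Theorem 1 in $c$ variables and add $\sum_{i=1}^{n-c}w_i^2$. Then $\mu$ is unchanged, hence constant in $t$; $\delta$ is unchanged for every $t$ by Lemma 11, hence not constant; and the corank at $t=0$ is $c$, since $d\ge3$. $\blacksquare$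

## Generic plane sections and large degree

For $1\le i\le n$, $\mu^{(i)}(X_0,0)$ denotes the Milnor number of the restriction of $f$ to a generic $i$-plane through $0$, and $\mu^*$ is the collection of all $\mu^{(i)}$. For $i=1$ it is the order of $f$ minus one. For example, $x^2+y^3$ has $\mu^{(2)}=2$ and $\mu^{(1)}=1$.

**Theorem 12.** (a) In the families of Theorem 1 all $\mu^{(i)}(X_t,0)=(d-1)^i$, $1\le i\le n$, are constant. So even $\mu^*$-constancy does not imply $\delta$-constancy.

(b) Fix $n\ge3$. For each $d\ge3$ there are $\mu^*$-constant families $f_t=\sum z_i^d+tg$ with $\delta(f_t)\le N(n,d)-1\sim d^n/n!$ for small $t\ne0$, while $\delta(f_0)\ge\binom n{\lfloor n/2\rfloor}\lfloor\frac{d-1}2\rfloor^n$. As $d\to\infty$,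
$$\limsup\ \frac{\delta(f_t)}{\delta(f_0)}\le\frac{2^n}{n!\binom n{\lfloor n/2\rfloor}}<1$$
(the constant equals $4/9$ for $n=3$), and $\delta(f_0)-\delta(f_t)\to\infty$.

**Step 1 of (a): a generic plane section of the initial form has an isolated critical point.** Let $t$ be small, so $f_t=F_s$ with $s\in S_0$, and let $h_t$ be its part of degree $d$. The set of pairs $(H,[v])$, with $H$ an $i$-plane through $0$ and $0\ne v\in H$ a critical point of $h_t|_H$, is Zariski closed in the product of the Grassmannian with $\mathbf P^{n-1}$. So its image in the Grassmannian is Zariski closed. It does not contain $H_0=\{z_{i+1}=\dots=z_n=0\}$: the form $h_t|_{H_0}$ is $\sum_{j\le i}z_j^d$ plus terms in monomials of degree $d$ with exponents $\le d-2$, whose coefficients have absolute values summing to less than $\frac14$, and Lemma 4 in $i$ variables says that its critical point at $0$ is isolated. The Grassmannian is irreducible, so for generic $H$ the form $h_t|_H$ has an isolated critical point at $0$. (For $i\ge2$ one can also argue with Bertini's theorem: $h_t=0$ is a smooth hypersurface in $\mathbf P^{n-1}$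 by Lemma 4, and its generic linear sections are smooth.)

**Step 2 of (a): compute the Milnor numbers.** For such $H$ the $i$ partial derivatives of $h_t|_H$ are forms of degree $d-1$ with $0$ as only common zero, so $\mu(h_t|_H)=(d-1)^i$ by Bézout. The homotopy of Step 2 in the proof of Lemma 4, applied to $f_t|_H$ and its initial form $h_t|_H$, gives $\mu(f_t|_H)=\mu(h_t|_H)$. Hence $\mu^{(i)}(X_t,0)=(d-1)^i$ for all small $t$ and all $1\le i\le n$.

**Step 1 of (b): the upper bound.** Apply Proposition 9 to $(n,d)$; again $N(n,d)\ge2$. The proof of (a) used only $f_t=F_s$ with $s\in S_0$, so these families are $\mu^*$-constant too. And $N(n,d)=\binom{n+d-1}n-n\sim d^n/n!$.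

**Step 2 of (b): the lower bound.** As in Proposition 2 we want a polynomial in one variable with few critical values. Let $p=2^{1-d}T_d$ be the monic Chebyshev polynomial, $T_d(\cos\theta)=\cos d\theta$. Its critical points are $\cos(k\pi/d)$, $1\le k\le d-1$, and $T_d$ takes the value $(-1)^k$ there. So $\lfloor\frac{d-1}2\rfloor$ of them (the first kind) have $T_d$-value $+1$, and $\lfloor\frac d2\rfloor$ have $T_d$-value $-1$. The perturbation $\sum_i\varepsilon^dp(z_i/\varepsilon)$ of $\sum z_i^d$ has on one fibre all critical points with exactly $\lfloor n/2\rfloor$ coordinates $z_i$ for which $z_i/\varepsilon$ is of the first kind, and these points tend to $0$ with $\varepsilon$. Since $\lfloor\frac d2\rfloor\ge\lfloor\frac{d-1}2\rfloor$, their number is at least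
$$\binom n{\lfloor n/2\rfloor}\Big\lfloor\frac{d-1}2\Big\rfloor^n\sim\binom n{\lfloor n/2\rfloor}\frac{d^n}{2^n}.$$

**Step 3 of (b): compare.** Dividing the two asymptotics gives the bound on the limsup. Its constant is $<1$ because $n!\binom n{\lfloor n/2\rfloor}>2^n$ for $n\ge3$: for $n=3$ this reads $18>8$, and for $n\ge4$ already $n!>2^n$. For $n=3$ the constant is $8/18=4/9$. Since $\delta(f_0)$ grows at least like a positive constant times $d^n$ and the ratio stays below a constant $<1$, also $\delta(f_0)-\delta(f_t)\to\infty$. $\blacksquare$

*Remark (a citation, not used above).* Teissier (*Cycles évanescents, sections planes et conditions de Whitney*, 1973) proved that if $\mu^*$ is constant, then $F^{-1}(0)\setminus(\{0\}\times\mathbf C)$ satisfies the Whitney conditions along $\{0\}\times\mathbf C$. So by Theorem 12(a) the Whitney conditions do not imply $\delta$-constancy either.
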